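# The spread of the giant component of $G(n,c/n)$: monotone in $c$, with limit $1/4$

## Guessing from complete graphs, stars and paths

Let $G$ be a finite connected graph. A **Lipschitz function** on $G$ is a function $f:V(G)\to\mathbb R$ with $|f(v)-f(w)|\le 1$ whenever $v,w$ are adjacent. Evaluate $f$ at a uniformly random vertex, so that $f$ becomes a random variable. The **spread** of $G$ is
$$\mathrm{spr}(G)=\sup\{\mathrm{Var}(f): f\text{ Lipschitz on }G\},$$
and the supremum is attained. The spread measures how far the vertices can be pulled apart on a line when no edge may be longer than $1$.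

Let $G(n,p)$ be the random graph on $n$ vertices with independent edges of probability $p$, and let $H_{n,p}$ be its largest component. For fixed $c>1$, with high probability (whp, that is, with probability $1-o(1)$ as $n\to\infty$) $G(n,c/n)$ has a unique giant component $H_{n,c/n}$, of order $\sim\gamma(c)n$ with $\gamma(c)>0$. Suppose that for each $c>1$ there is a constant $\beta_c$ with $\mathrm{spr}(H_{n,c/n})\to\beta_c$ in probability. Addario-Berry, Janson and McDiarmid ("On the spread of random graphs", arXiv:0902.1156, 2009) ask: are the $\beta_c$ weakly decreasing in $c$, and do they tend to $1/4$ as $c\to\infty$? For random $d$-regular graphs the corresponding constants $\alpha_d$, if they exist, are known to be weakly decreasing in $d$ with limit $1/4$.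

The first guess is yes to both: more edges mean fewer Lipschitz functions, and a very dense graph should behave like a complete graph. Let us test this.

*Complete graph on $n$ vertices.* Lipschitz means that all values lie in an interval of length $1$, say $[0,1]$. The variance is convex in each value separately, so it is maximal at $0/1$-valued functions, and $\mathrm{spr}=\lfloor n/2\rfloor\lceil n/2\rceil/n^2\to\frac14$. For $n=2,3$ this is $\frac14$ and $\frac29$.

*Path on $n$ vertices.* Since $\mathrm{Var}f=\frac1{2n^2}\sum_{u,v}(f(u)-f(v))^2$ and $|f(u)-f(v)|\le d(u,v)$, the best $f$ is the position along the path, and $\mathrm{spr}=(n^2-1)/12$. For $n=3$ this is $\frac23$.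

*Star with $2k$ leaves.* Shift so that the center has value $0$. Then $\mathrm{Var}f\le\mathbb E f^2\le\frac{2k}{2k+1}$, with equality for $k$ leaves at $1$ and $k$ leaves at $-1$.

*Random graph on three vertices, conditioned to be connected.* With $x=p/(1-p)$, each of the three paths has weight $x^2$ and the triangle has weight $x^3$, so the mean spread is $\big(3\cdot\frac23+x\cdot\frac29\big)/(3+x)=\frac{2+2x/9}{3+x}$. It decreases in $x$, since $\frac29(3+x)-(2+\frac29x)=-\frac43<0$.

The guess survives, and it is correct.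

**Theorem 1.** If $1<c_1<c_2$ and $\beta_{c_1},\beta_{c_2}$ exist, then $\beta_{c_2}\le\beta_{c_1}$. More generally, let $\varphi$ be an isomorphism-invariant graph parameter that does not increase when edges are added on a fixed vertex set. If $\varphi(H_{n,c_i/n})\to\varphi_{c_i}$ in probability for $i=1,2$, then $\varphi_{c_2}\le\varphi_{c_1}$.

**Theorem 2.** If the constants $\beta_c$ exist, then $\beta_c\ge\frac14$ for all $c>1$, and $\beta_c\to\frac14$ as $c\to\infty$.

**Theorem 3.** If the constants $\beta_c$ exist, then $\beta_c=\frac14+\frac{2\ln2}{c}+O(c^{-9/8})$ as $c\to\infty$.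

Theorems 1 and 2 answer the question; Theorem 3 adds the rate, $\lim_{c\to\infty}c(\beta_c-\frac14)=2\ln 2$. It gives $\beta_c>\frac14$ for large $c$, and Theorem 1 extends this to every $c>1$. An example of a parameter $\varphi$ other than the spread is the proportion of vertices of degree $1$ in a connected graph: adding edges only raises degrees, and all degrees are already at least $1$ (for order at least $2$).

## Why nested giants do not settle monotonicity

The sensible first attempt is to couple $G(n,c_1/n)\subseteq G(n,c_2/n)$ in the usual way. Then whp the giants are nested. But the larger one has more *vertices*, and the spread is not monotone under adding vertices. Start from a single edge, with spread $\frac14$. A third vertex joined to one end gives a path, with spread $\frac23$; joined to both ends it gives a triangle, with spread $\frac29$. So nesting gives no inequality in either direction. What we do know is that for connected $G_1\subseteq G_2$ on the *same* vertex set, $\mathrm{spr}(G_2)\le\mathrm{spr}(G_1)$, because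 every Lipschitz function on $G_2$ is Lipschitz on $G_1$. We should compare giants with equally many vertices.

**Notation and textbook facts.** Write $q=1-p$. Let $\Pi_N(p)=\mathbb P(G(N,p)\text{ is connected})$, and let $\mathcal C(N,p)$ be $G(N,p)$ conditioned to be connected. For connected $G$ on $[N]$,
$$\mathbb P(\mathcal C(N,p)=G)\propto x^{|E(G)|},\qquad x=\frac p{1-p}.\tag{1}$$
The number $\gamma=\gamma(c)\in(0,1)$ solves $1-\gamma=e^{-c\gamma}$; put $\lambda=\lambda(c)=c\gamma(c)$. Then $\gamma=1-e^{-\lambda}$ and $c=\lambda/(1-e^{-\lambda})$, which is a strictly increasing bijection $(0,\infty)\to(1,\infty)$ of $\lambda$. Hence $\lambda(c)$ and $\gamma(c)$ are strictly increasing. Also $c(1-\gamma)=\lambda/(e^\lambda-1)<1$. Let $L_n$ be the order of the largest component of $G(n,c/n)$. We use: $L_n/n\to\gamma$ in probability and all other components have order $o(n)$ whp; and in $G(m,d/m)$ with fixed $d<1$ all components have order $O(\log m)$ whp. For a binomial $R$ with mean $M$ we use the Chernoff bounds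
$$\mathbb P(R\le M-u)\le e^{-u^2/(2M)},\qquad \mathbb P(R\ge M+u)\le e^{-u^2/(2(M+u/3))}.$$

**The giant given its vertex set.** Let $p=c/n$ and $|S|=N$. The event "$S$ is a component and all other components are smaller" is the intersection of three independent events: $G[S]$ is connected; there are no edges between $S$ and $S^c$; all components of $G[S^c]$ have order $<N$. So, given that the largest component is unique with vertex set $S$, it is distributed as $\mathcal C(N,c/n)$ on $S$, and
$$\mathbb P(L_n=N,\text{ unique})=\tbinom nN q^{N(n-N)}\,\Pi_N(p)\,\mathbb P(\text{all components of }G(n-N,p)\text{ have order}<N).\tag{2}$$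

**Second attempt: equal orders.** Given $c_1<c_2$, choose $n_2<n_1$ with $\gamma(c_1)n_1\approx\gamma(c_2)n_2$, so both giants have about the same order $N$. They are $\mathcal C(N,p_i)$ with $p_i=c_i/n_i\approx\lambda(c_i)/N$, and $\lambda(c_1)<\lambda(c_2)$. Now we would like a coupling $G_1\subseteq G_2$ of $\mathcal C(N,p_1)$ and $\mathcal C(N,p_2)$. The standard tool is Holley's criterion, $\mu_1(G\cap G')\mu_2(G\cup G')\ge\mu_1(G)\mu_2(G')$ for all $G,G'$. It fails already for $N=3$: two different paths $G,G'$ meet in a single edge, which is disconnected, so the left side is $0$ and the right side is positive. Positive correlation fails too: for $N=3$ an edge is present with probability $\frac{2+x}{3+x}$, two given edges with probability $\frac{1+x}{3+x}$, and $(1+x)(3+x)=3+4x+x^2<(2+x)^2$.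

**What replaces it.** We do not need $G_2$ to have exactly the law of $\mathcal C(N,p_2)$. It is enough that its law is at most $C$ times that law, with $C$ independent of $N$: events of probability $\le\varepsilon$ then have probability $\le C\varepsilon$ for $G_2$, and $\varepsilon$ may be chosen after $C$. Three things are needed: the connectivity probability up to constant factors, enough randomness in $L_n$ to find an order $N$ that is typical for both parameters, and the coupling itself.

## The connectivity probability up to constants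

**Lemma 4.** For $0<a<b$ there are $C,N_0$ such that for $N\ge N_0$ and $a\le Np\le b$,
$$C^{-1}(1-q^N)^N\le\Pi_N(p)\le C(1-q^N)^N.\tag{3}$$

*Proof.* Put $m=N-1$.

**Step 1: rewrite connectivity as a condition on independent variables.** Explore from vertex $1$. At step $i$ process the $i$-th discovered vertex, and discover an undiscovered $v$ iff an independent $p$-coin $(i,v)$ shows heads. This is legitimate because the edge from the $i$-th discovered vertex to an undiscovered $v$ has not been examined before. Let $T_v$ be the first $i$ for which coin $(i,v)$ is heads; the $T_v$ are $m$ i.i.d. geometric variables. As long as the exploration has not stopped, after step $i$ there are $1+\#\{v:T_v\le i\}$ discovered vertices. The graph is connected iff the exploration never runs out of vertices early, that is, iff after each step $i\in\{1,\dots,m\}$ at least $i+1$ vertices are discovered: iff $\#\{v:T_v\le i\}\ge i$ for $1\le i\le m$. The condition at $i=m$ says that all $T_v\le m$, which has probability $(1-q^m)^m$. So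
$$\Pi_N=(1-q^m)^m\,\mathbb P^*(\mathcal T),\qquad \mathcal T=\{\#\{v:T_v\le i\}\ge i,\ 1\le i\le m\},$$
where under $\mathbb P^*$ the $T_v$ are i.i.d. with the geometric law conditioned on $T_v\le m$.

(Check for $N=3$, $m=2$: both $T_v\le2$ and not both equal to $2$ gives $(1-q^2)^2-(pq)^2=p^2(1+2q)=3p^2q+p^3$, as it should.)

Since $q^m-q^N=pq^m=O(1/N)$ and $1-q^m$ is bounded below, $(1-q^m)^m=\Theta((1-q^N)^N)$. This gives the upper bound in (3), and it remains to bound $\mathbb P^*(\mathcal T)$ below by a positive constant.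

**Step 2: see that the count runs ahead of $i$ on average.** Write $q^m=e^{-\tau}$; then $\tau\ge mp\ge a/2$. Under $\mathbb P^*$ the distribution function is $F(i)=(1-e^{-\tau i/m})/(1-e^{-\tau})$, with point masses $\pi_i$ decreasing in $i$. Hence $\pi_1\ge1/m$, and $\pi_1=p/(1-q^m)\le C_0/m$ for some $C_0=C_0(a,b)\ge1$. By monotonicity of $\pi_i$, also $F(i)\le C_0i/m$, and $1-F(m-r)\le r/m$ for $0\le r\le m$. The function $y\mapsto F(ym)-y$ is concave, vanishes at $0$ and $1$, and at $y=\frac12$ equals $\frac1{1+e^{-\tau/2}}-\frac12=\frac12\tanh(\tau/4)$. A concave function lies above its chords, so with $\eta=\tanh(a/8)\in(0,1)$,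
$$F(i)\ge y+\eta\min(y,1-y),\qquad y=i/m.\tag{4}$$

**Step 3: secure both ends at constant cost.** Concentration is useless for the first few and the last few $i$, so we force these. Fix an integer $r\ge2C_0/\eta$, depending only on $a,b$, with
$$\sum_{i>r}e^{-\eta^2i/(16C_0)}+\sum_{j>r}e^{-\eta^2j/8}\le\tfrac12.$$
Let $\mathcal E_1$ be the event that exactly $r$ of the $T_v$ equal $1$ and none exceeds $m-r$. Then
$$\mathbb P^*(\mathcal E_1)=\tbinom mr\pi_1^r\big(F(m-r)-\pi_1\big)^{m-r}\ge\tbinom mr m^{-r}\Big(1-\frac{r+C_0}m\Big)^m,$$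
and the right side tends to $e^{-(r+C_0)}/r!>0$. Given $\mathcal E_1$, the conditions at $i\le r$ hold (the count is at least $r$), and those at $i\ge m-r$ hold (the count is $m$). The other $m-r$ variables are i.i.d. with distribution function $\hat F(i)=\frac{F(i)-F(1)}{F(m-r)-F(1)}$ on $\{2,\dots,m-r\}$.

**Step 4: bound the failures at $r<i\le m/2$, given $\mathcal E_1$.** Let $M=(m-r)\hat F(i)$. As $\hat F(i)\ge F(i)-C_0/m$ and $F(i)-C_0/m\le1$,
$$r+M\ge r+(m-r)\big(F(i)-\tfrac{C_0}m\big)\ge mF(i)-C_0\ge(1+\eta)i-C_0\ge(1+\tfrac\eta2)i,$$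
because $C_0\le\eta r/2<\eta i/2$. Also $\hat F(i)\le F(i)/F(m-r)\le2F(i)$ for $m$ large, so $M\le2C_0i$. Failure at $i$ means $r+\mathrm{Bin}(m-r,\hat F(i))<i$, so the binomial is at most $M-\frac\eta2i$. By Chernoff this has probability at most $e^{-(\eta i/2)^2/(4C_0i)}=e^{-\eta^2i/(16C_0)}$.

**Step 5: bound the failures at $m/2<i<m-r$, given $\mathcal E_1$.** Put $j=m-i>r$. Failure means that more than $j$ variables exceed $i$, that is, $\mathrm{Bin}(m-r,1-\hat F(i))>j$. By (4),
$$1-\hat F(i)=\frac{F(m-r)-F(i)}{F(m-r)-F(1)}\le\frac{1-F(i)}{1-F(1)}\le\frac{(1-\eta)j/m}{1-C_0/m},$$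
so the mean is at most $(1-\frac\eta2)j$ for $m$ large. Raising the success probability only increases the tail, so we may apply Chernoff with mean exactly $(1-\frac\eta2)j$ and $u=\frac\eta2j$. Here $M+u/3\le j$, so the failure probability is at most $e^{-\eta^2j/8}$.

By the choice of $r$ the failures in Steps 4 and 5 have total conditional probability at most $\frac12$, so $\mathbb P^*(\mathcal T)\ge\frac12\mathbb P^*(\mathcal E_1)$, which is bounded below. $\square$

## Every order in a window of width $\sqrt n$ is likely enough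

**Lemma 5.** For fixed $c>1$ there is $\varepsilon_c>0$ such that for $n$ large and all integers $N$ with $|N-\gamma n|\le\sqrt n$, $\ \mathbb P(L_n=N,\text{ unique})\ge\varepsilon_c/\sqrt n$.

*Proof.* Put $p=c/n$ and $\xi=q^N$. Since $Np\to\lambda$, Lemma 4 applies, and (2) gives the lower bound
$$C^{-1}\tbinom nN\xi^{n-N}(1-\xi)^N(1-o(1)).$$
The last factor is the probability that $G(n-N,p)$ has only components of order $<N$. It tends to $1$ because $(n-N)p\to c(1-\gamma)<1$, so all components are $O(\log n)$ whp; this is uniform over the window, as it suffices to treat the largest value of $n-N$. The main factor is $\mathbb P(\mathrm{Bin}(n,\theta)=N)$ with $\theta=1-\xi$. Now $\xi=e^{-cN/n+O(1/n)}=(1-\gamma)(1+O(n^{-1/2}))$, because $e^{-c\gamma}=1-\gamma$. Hence $\theta=\gamma+O(n^{-1/2})$, so $|N/n-\theta|=O(n^{-1/2})$, with $\theta$ and $N/n$ in a compact subset of $(0,1)$. By Stirling the binomial probability is $\Theta(n^{-1/2})e^{-nD}$, where $D$ is the relative entropy of $\mathrm{Bernoulli}(N/n)$ with respect to $\mathrm{Bernoulli}(\theta)$.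 As $D$ vanishes to second order when the two parameters agree, $D=O((N/n-\theta)^2)=O(1/n)$. $\square$

## Growing a connected graph edge by edge

For $t>0$ let $x_t=\frac tNe^{t/N}$, and let $\mu_t(G)\propto x_t^{|E(G)|}$ on connected graphs $G$ on $[N]$. By (1) this is the law of some $\mathcal C(N,p)$ with $Np\approx t$. The harmless factor $e^{t/N}$ will pay for a lower-order term.

**Lemma 6.** For $0<a<b$ there are $C,N_0$ such that for $N\ge N_0$ and $a\le t_1<t_2\le b$ there are random connected graphs $G_1\subseteq G_2$ on $[N]$ with $G_1\sim\mu_{t_1}$ and $\mathbb P(G_2=G)\le C\mu_{t_2}(G)$ for every $G$.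

**The plan.** Start at time $t_1$ with $G_1\sim\mu_{t_1}$, and at time $t$ add each missing edge $e$ at rate $w_t(G,e)/N$, with weights $w_t\ge0$ to be chosen. Let $\nu_t$ be the law at time $t$ and $B_t(G)=\frac1N\sum_{e\notin E(G)}w_t(G,e)$. The forward equation is
$$\nu_t'(G)=\sum_{e\in E(G):\,G-e\text{ connected}}\nu_t(G-e)\frac{w_t(G-e,e)}N-\nu_t(G)B_t(G).\tag{5}$$
We look for $h_t(G)=z(t)x_t^{|E(G)|}$ which satisfies (5) with $\ge$ in place of $=$. Such an $h$ stays above $\nu$ if it starts above it, and $h_t$ is proportional to $\mu_t$. The bound is useful only if the total mass $\sum_Gh_t(G)$ stays within constant factors. By Lemma 4 this forces $z(t)$ to be $(1-e^{-t})^{-N}e^{-tN/2}$ up to bounded factors (see Step 4). We take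
$$h_t(G)=t\,e^{t/2}(1-e^{-t})^{-N}e^{-tN/2}x_t^{|E(G)|},$$
where $te^{t/2}$ is bounded and gives a little room. Logarithmic differentiation gives
$$\frac{h_t'(G)}{h_t(G)}=\frac{|E|+1}t+\frac12+\frac{|E|}N-\frac N{e^t-1}-\frac N2,\tag{6}$$
and the inequality that we want is
$$h_t'(G)\ge\sum_{e:\,G-e\text{ conn.}}h_t(G-e)\frac{w_t(G-e,e)}N-h_t(G)B_t(G).\tag{7}$$

**Constant weights fail.** Try $w_t\equiv w\ge0$. Take a connected bridgeless $G$ with $kN$ edges, $k\ge1$ a fixed integer (a Hamilton cycle plus $(k-1)N$ further edges). Every $G-e$ is connected, and $h_t(G-e)/h_t(G)=1/x_t=\frac Nte^{-t/N}$. So the right side of (7), divided by $h_t(G)$, is $Nw(\frac kt-\frac12)+O(1)$, and the left side minus the right side, divided by $h_t(G)$, is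
$$N\Big[(1-w)\Big(\frac kt-\frac12\Big)-\frac1{e^t-1}\Big]+O(1).$$
If $w>1$, take $k>t/2$: the bracket is negative. If $w\le1$, take $k=1$: the bracket is at most $\max(0,\frac1t-\frac12)-\frac1{e^t-1}$, which is negative because
$$\frac1t-\frac1{e^t-1}=\frac{\sum_{j\ge1}t^j/(j+1)!}{\sum_{j\ge1}t^j/j!}<\frac12.\tag{8}$$
So for every constant $w$ inequality (7) fails by an amount of order $N$, and the weights must depend on the graph.

**Which dependence.** The edges $e$ in the sum in (7) lie on cycles, while the leaves and hanging trees of $G$ never contribute there. This suggests the 2-core. The **2-core** $\mathrm{core}(G)$ is the largest subgraph with all degrees at least $2$; one finds it by deleting vertices of degree $\le1$ repeatedly, and it is empty for a tree. Let $K_v(G)$ be the degree of $v$ *inside the core* if $v\in\mathrm{core}(G)$, so that $K_v\ge2$, and let $K_v(G)=1$ otherwise. For a triangle $uvw$ with a pendant edge $wy$, the core is the triangle, $K_u=K_v=K_w=2$ and $K_y=1$; deleting $uv$ leaves a tree, with all $K$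 equal to $1$.

Try $w_t(G,xy)=1-\rho(K_x(G))-\rho(K_y(G))$ with a decreasing function $\rho$ with values in $[0,\frac12]$. Step 2 below will show that the right side of (7), divided by $h_t(G)$, is at most
$$\frac{|E_{\rm core}|}t-\sum_{v\in\rm core}\Big[\frac{K_v}t\rho(K_v-1)-\rho(K_v)\Big]+(N-|\mathrm{core}|)\rho(1)-\frac N2+\frac12+\frac{|E|}N .\tag{9}$$
Since $|E_{\rm core}|+N-|\mathrm{core}|\le|E|+1$, comparison with (6) shows that we are done if, with $\kappa=\frac1{e^t-1}$,
$$\frac kt\rho(k-1)-\rho(k)=\kappa\quad(k\ge2),\qquad\rho(1)=\frac1t-\kappa.$$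
The first condition reads $\rho(k)=\frac t{k+1}(\rho(k+1)+\kappa)$. Iterating it $J$ times,
$$\rho(k)=\kappa\sum_{j=1}^J\frac{k!}{(k+j)!}t^j+\frac{k!}{(k+J)!}t^J\rho(k+J),$$
so a bounded solution must be $\rho(k)=\kappa\sum_{j\ge1}\frac{k!}{(k+j)!}t^j$. And then $\rho(1)=\kappa\,\frac{e^t-1-t}t=\frac1t-\kappa$ holds automatically, precisely because $\kappa(e^t-1)=1$. The weights are forced, and they fit.

*Proof of Lemma 6.*

**Step 1: define the weights and check that they are legitimate rates.** For integers $k\ge1$ put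
$$\rho_t(k)=\frac1{e^t-1}\sum_{j\ge1}\frac{k!}{(k+j)!}t^j .$$
This is positive and decreasing in $k$, and $\rho_t(1)=\frac1t-\frac1{e^t-1}<\frac12$ by (8). For $k\ge2$, $\sum_{j\ge1}\frac{(k-1)!}{(k-1+j)!}t^j=\frac tk\sum_{j\ge0}\frac{k!}{(k+j)!}t^j$, and dividing by $e^t-1$ gives
$$k\,\rho_t(k-1)=t\rho_t(k)+\frac t{e^t-1}.\tag{10}$$
For $e=xy\notin E(G)$ put $w_t(G,e)=1-\rho_t(K_x(G))-\rho_t(K_y(G))\in[0,1]$. Run the chain described above from $G_1\sim\mu_{t_1}$ at time $t_1$, and let $G_2\supseteq G_1$ be its state at time $t_2$. Then (5) holds.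

**Step 2: prove (7).** Since $h_t(G-e)/h_t(G)\le N/t$, the right side of (7) divided by $h_t(G)$ is at most $A-B$ with
$$A=\frac1t\sum_{e:\,G-e\text{ conn.}}w_t(G-e,e),\qquad B=B_t(G).$$

*Bound on $A$.* If $G-e$ is connected, then $e=xy$ lies on a cycle, so $e$ is an edge of $\mathrm{core}(G)$ and $K_x(G),K_y(G)\ge2$. The graph $\mathrm{core}(G-e)$ is a subgraph of $G$ with minimum degree at least $2$ (or empty) that does not contain $e$, so $\mathrm{core}(G-e)\subseteq\mathrm{core}(G)-e$. Hence $K_x(G-e)\le K_x(G)-1$: if $x\in\mathrm{core}(G-e)$ this is the inclusion, and otherwise $K_x(G-e)=1\le K_x(G)-1$. The same holds for $y$. As $\rho_t$ is decreasing,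
$$w_t(G-e,e)\le1-\rho_t(K_x(G)-1)-\rho_t(K_y(G)-1).$$
The right side is nonnegative for every core edge, so we may sum it over all core edges. Each core vertex $v$ is in $K_v=K_v(G)$ of them, so by (10)
$$A\le\frac1t\Big[|E_{\rm core}|-\sum_{v\in\rm core}K_v\rho_t(K_v-1)\Big]=\frac{|E_{\rm core}|}t-\sum_{v\in\rm core}\rho_t(K_v)-\frac{|\mathrm{core}|}{e^t-1}.$$

*Bound on $B$.* Sum $1-\rho_t(K_x)-\rho_t(K_y)$ over all pairs and subtract the edges, where the expression is at most $1$:
$$B\ge\frac{N-1}2-\frac{N-1}N\sum_v\rho_t(K_v)-\frac{|E|}N\ge\frac N2-\frac12-\sum_v\rho_t(K_v)-\frac{|E|}N .$$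

(The two bounds, with the first form of the bound on $A$, are (9).) *Together.* The sums over core vertices cancel, and off the core $\rho_t(K_v)=\rho_t(1)=\frac1t-\frac1{e^t-1}$. So
$$A-B\le\frac{|E_{\rm core}|+N-|\mathrm{core}|}t-\frac N{e^t-1}-\frac N2+\frac12+\frac{|E|}N .$$
If $G$ is not a tree, we reach the core by deleting leaves one at a time, each with exactly one edge, so $|E_{\rm core}|+N-|\mathrm{core}|=|E|$. If $G$ is a tree, the core is empty and the expression is $N=|E|+1$. In both cases (6) gives $A-B\le h_t'/h_t$, which is (7).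

**Step 3: compare $\nu_t$ with $h_t$.** Let $Z_t=\sum_Gh_t(G)$ and $\phi_t=h_t/Z_{t_1}-\nu_t$. Then $\phi_{t_1}=\mu_{t_1}-\mu_{t_1}=0$, and subtracting (5) from (7) gives
$$\phi_t'(G)\ge\sum_{e:\,G-e\text{ conn.}}\phi_t(G-e)\frac{w_t(G-e,e)}N-B_t(G)\phi_t(G).$$
We show $\phi_t(G)\ge0$ by induction on $|E(G)|$. For trees the sum is empty; for other $G$ it is nonnegative by induction. In either case $\phi_t'(G)\ge-B_t(G)\phi_t(G)$, so $\phi_t(G)\exp\big(\int_{t_1}^tB_u(G)\,du\big)$ is nondecreasing and starts at $0$. Hence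
$$\nu_{t_2}\le\frac{h_{t_2}}{Z_{t_1}}=\frac{Z_{t_2}}{Z_{t_1}}\,\mu_{t_2}.$$

**Step 4: show that $Z_{t_2}/Z_{t_1}$ is bounded.** With $p_t=x_t/(1+x_t)$ we have $\sum_{G\text{ conn.}}x_t^{|E(G)|}=(1+x_t)^{\binom N2}\Pi_N(p_t)$, so
$$Z_t=te^{t/2}(1-e^{-t})^{-N}e^{-tN/2}(1+x_t)^{\binom N2}\,\Pi_N(p_t).$$
Uniformly for $t\in[a,b]$, $\ln(1+x_t)=\frac tN+O(N^{-2})$. Hence $(1+x_t)^{\binom N2}=\Theta(e^{tN/2})$. Also $(1-p_t)^N=(1+x_t)^{-N}=e^{-t+O(1/N)}$, so $(1-(1-p_t)^N)^N=\Theta((1-e^{-t})^N)$. For $N$ large $Np_t\in[a/2,2b]$, and Lemma 4 for that interval gives $\Pi_N(p_t)=\Theta((1-e^{-t})^N)$. So $Z_t=\Theta(1)$ uniformly on $[a,b]$, and $Z_{t_2}/Z_{t_1}\le C(a,b)$. $\square$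

## Two giants of equal order: proof of Theorem 1

Let $\varphi$ be as in Theorem 1; $\varphi=\mathrm{spr}$ is allowed, as we saw. Let $\gamma_i=\gamma(c_i)$, $\lambda_i=\lambda(c_i)$, so $\lambda_1<\lambda_2$ and $\gamma_1<\gamma_2$. Let $C$ be the constant of Lemma 6 for $a=\lambda_1/2$, $b=2\lambda_2$. *After* this, fix $\varepsilon>0$ with $(1+C)\varepsilon<1$.

**Step 1: find one order $N$ that is typical for both parameters.** Call $N$ *$(c,n)$-good* if $\mathbb P(|\varphi(\mathcal C(N,c/n))-\varphi_c|>\varepsilon)\le\varepsilon$. Given that the largest component is unique of order $N$, it is a copy of $\mathcal C(N,c/n)$, so for $c\in\{c_1,c_2\}$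
$$\varepsilon\sum_{N\text{ not good}}\mathbb P(L_n=N,\text{ unique})\le\mathbb P(|\varphi(H_{n,c/n})-\varphi_c|>\varepsilon)=o(1).$$
By Lemma 5 each $N$ with $|N-\gamma n|\le\sqrt n$ that is not good contributes at least $\varepsilon\,\varepsilon_c/\sqrt n$ on the left. So all but $o(\sqrt n)$ of these $N$ are good. For large $n_1$ put $n_2=\lfloor\gamma_1n_1/\gamma_2\rfloor$; then $|\gamma_1n_1-\gamma_2n_2|\le1$. The windows for $(c_1,n_1)$ and $(c_2,n_2)$ share all integers within $\sqrt{n_2}-1$ of $\gamma_1n_1$, which are $\Omega(\sqrt{n_1})$ many. Hence some $N$ in both windows is both $(c_1,n_1)$-good and $(c_2,n_2)$-good.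

**Step 2: couple.** Let $p_i=c_i/n_i$ and define $t_i$ by $x_{t_i}=p_i/(1-p_i)$; this is possible because $t\mapsto x_t$ is an increasing bijection of $(0,\infty)$. Then $\mu_{t_i}$ is the law of $\mathcal C(N,c_i/n_i)$. As $Np_i\to\lambda_i$, also $t_i\to\lambda_i$, so $a\le t_1<t_2\le b$ for $n_1$ large. Lemma 6 gives $G_1\subseteq G_2$ on $[N]$, and goodness gives
$$\mathbb P(\varphi(G_1)>\varphi_{c_1}+\varepsilon)\le\varepsilon,\qquad\mathbb P(\varphi(G_2)<\varphi_{c_2}-\varepsilon)\le C\varepsilon .$$
Since $(1+C)\varepsilon<1$, with positive probability neither event occurs, and then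
$$\varphi_{c_2}-\varepsilon\le\varphi(G_2)\le\varphi(G_1)\le\varphi_{c_1}+\varepsilon .$$
As $C$ does not depend on $\varepsilon$, we may let $\varepsilon\to0$. $\blacksquare$

## Large $c$: expansion, and the vertices that spoil it

The lower bound in Theorem 2 is immediate. For any $c>1$, with $N=|H_{n,c/n}|$, the indicator of $\lfloor N/2\rfloor$ vertices of the giant is Lipschitz with variance $\lfloor N/2\rfloor\lceil N/2\rceil/N^2$, and this tends to $\frac14$ in probability. So $\beta_c\ge\frac14$.

For the upper bound one would first argue as follows. Any two sets of size about $n\sqrt{2/c}$ are joined by an edge, so all but a fraction $O(c^{-1/2})$ of the values of $f$ lie in an interval of length $1$, which alone would give variance at most $\frac14$. It remains to control the exceptional values. If every vertex had degree at least $c/2$, then all neighbors of a vertex with $f>\frac12+\sigma+1$ would have $f>\frac12+\sigma$; since small sets span few edges, the sets $\{f>\frac12+\sigma\}$ would shrink geometrically in $\sigma$.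 This stops working at vertices of low degree, which do occur: the expected number of vertices of degree $1$ is about $ce^{-c}n$. A path of $h$ new vertices hanging from a clique lets $f$ climb by $h$ and adds about $\sum_{j\le h}j^2\approx h^3/3$ to the sum of squares. So we cut out a small bad set $B$, run the shrinking argument on its complement $Q$, and pay about $|D|^3$ for each component $D$ of $G[B]$.

Throughout, $c\ge c_0$ with $c_0$ a large absolute constant; $O(\cdot)$ and $C_1$ are absolute; $n\to\infty$ with $c$ fixed. Write $G=G(n,c/n)$, $p=c/n$, $H=H_{n,c/n}$, $N=|H|$, $\delta=\sqrt{2/c}$, $\epsilon_0=1/(8e^2)$, and $e(S)$ for the number of edges inside $S$.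

**Lemma 7.** The following hold whp.

* **(P0)** $N\ge(1-2e^{-c/2})n$, and all other components have order $\le\epsilon_0n$.
* **(P1)** Any two disjoint sets of size $\ge\delta n$ are joined by an edge.
* **(P2)** $e(S)<\frac c{16}|S|$ whenever $1\le|S|\le\epsilon_0n$.
* **(P3)** $e(S)<\frac{\sqrt c}4|S|$ whenever $1\le|S|\le2n/c$.
* **(P4)** For all disjoint $A,A'$ (possibly empty) with $|A|,|A'|\le2n/c$: (i) at most $(e^{-c|A|/n}+c^{-1/4})n$ vertices outside $A\cup A'$ have no neighbor in $A$; (ii) at least $\big((1-e^{-c|A|/n})(1-e^{-c|A'|/n})-c^{-1/4}\big)n$ vertices outside $A\cup A'$ have neighbors in both $A$ and $A'$.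

*Proof.* (P0): for $c\ge2\ln2$ we have $\gamma\ge\frac12$, so $1-\gamma=e^{-c\gamma}\le e^{-c/2}$; use $N/n\to\gamma$ in probability and the fact on the other components.

(P1): there are at most $3^n$ pairs of disjoint sets, so the failure probability is at most $3^n(1-p)^{\delta^2n^2}\le3^ne^{-c\delta^2n}=(3e^{-2})^n\to0$.

(P2): let $|S|=r$, $M=\binom r2$, $k=\lceil cr/16\rceil$. Then
$$\mathbb P(e(S)\ge k)\le\tbinom Mkp^k\le\Big(\frac{eMp}k\Big)^k\le\Big(\frac{8er}n\Big)^k\le\Big(\frac{8er}n\Big)^{cr/16},$$
where the last step uses $8er/n\le8e\epsilon_0=e^{-1}<1$. With $\binom nr\le(en/r)^r$, the expected number of violating $S$ of size $r$ is at most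
$$\Big[\frac{en}r\Big(\frac{8er}n\Big)^{c/16}\Big]^r=\Big[8e^2\Big(\frac{8er}n\Big)^{c/16-1}\Big]^r .$$
For $r\le\sqrt n$ the bracket is at most $8e^2(8en^{-1/2})^{c/16-1}=o(1)$, so these $r$ contribute $o(1)$ in total. For $\sqrt n<r\le\epsilon_0n$ it is at most $8e^2e^{1-c/16}\le\frac12$, and these $r$ contribute at most $\sum_{r>\sqrt n}2^{-r}=o(1)$.

(P3): the same with $k=\lceil\sqrt c\,r/4\rceil$. Now $eMp/k\le2e\sqrt c\,r/n\le4e/\sqrt c<1$, and the expected number of violating $S$ of size $r$ is at most $\big[2e^2\sqrt c\,(2e\sqrt c\,r/n)^{\sqrt c/4-1}\big]^r$. The bracket is $o(1)$ uniformly for $r\le\sqrt n$, and at most $2e^2\sqrt c\,(4e/\sqrt c)^{\sqrt c/4-1}\le\frac12$ in general. Sum over $r$ as before.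

(P4): put $\epsilon=c^{-1/4}$. For fixed $A,A'$ the vertices outside $A\cup A'$ behave independently, so both counts are binomial, with between $(1-\frac4c)n$ and $n$ trials. In (i) the success probability is $(1-p)^{|A|}\le e^{-c|A|/n}$, so the mean is at most $e^{-c|A|/n}n$. In (ii) the success probability is at least $(1-e^{-c|A|/n})(1-e^{-c|A'|/n})$, so the mean is at least $\big((1-e^{-c|A|/n})(1-e^{-c|A'|/n})-\frac4c\big)n$, and $\epsilon-\frac4c\ge\frac\epsilon2$. By Hoeffding's inequality each statement fails with probability at most $e^{-2(\epsilon/2)^2n}=e^{-\epsilon^2n/2}$. There are at most $(ec/2)^{2n/c}$ sets of size at most $2n/c$, so at most $\exp(\frac{4n}c\ln\frac{ec}2)$ pairs, and $\frac4c\ln\frac{ec}2<\frac12c^{-1/2}=\frac12\epsilon^2$ for large $c$. The union bound finishes. $\square$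

**The sets $L$, $B$, $Q$.** Let $L=\{v:\deg v<\frac34c\}$. Let $B$ be obtained from $L$ by adding, one at a time, vertices with at least $c/4$ neighbors in the current set, as long as there are any. Let $Q=[n]\setminus B$. Every $v\in Q$ has degree at least $\frac34c$ and fewer than $c/4$ neighbors in $B$, hence at least $c/2$ neighbors in $Q$.

**Lemma 8.** For $n$ large, with probability at least $\frac12$ all of (P0)–(P4) hold together with: $|B|\le e^{-c/200}n\le\epsilon_0n$; $\sum_D|D|^3\le e^{-c/200}n$, where $D$ runs over the components of $G[B]$; and $\emptyset\ne Q\subseteq V(H)$.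

*Proof.*

**Step 1: bound the expected number of low-degree vertices and of sets rich in them.** For $0\le k\le\epsilon_0n$ the variable $\mathrm{Bin}(n-k,c/n)$ has mean $M\ge(1-\epsilon_0)c\ge0.983c$, and $\frac34c\le0.763M$. So by Chernoff
$$\mathbb P\big(\mathrm{Bin}(n-k,\tfrac cn)<\tfrac34c\big)\le e^{-(0.237)^2(0.983)c/2}\le e^{-c/40}.$$
With $k=1$ this gives $\mathbb E|L|\le e^{-c/40}n$. Let $Y=\sum|S|^3$ over all nonempty $S$ with $|S|\le\epsilon_0n$, $G[S]$ connected and $|S\cap L|\ge|S|/2$. For $|S|=k$, $G[S]$ is connected with probability at most $k^{k-2}p^{k-1}$ (spanning trees). A vertex of $S\cap L$ has fewer than $\frac34c$ neighbors outside $S$; these outside counts are independent over $v\in S$ and independent of $G[S]$. Choosing which vertices of $S$ are in $L$ costs $2^k$. So, using $\binom nkk^k\le(en)^k$,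
$$\mathbb EY\le\sum_kk^3\tbinom nkk^{k-2}\Big(\frac cn\Big)^{k-1}2^ke^{-ck/80}\le n\sum_kk^3\big(2ec\,e^{-c/80}\big)^k\le ne^{-c/100}.$$
By Markov's inequality, with probability at least $\frac78$,
$$|L|\le16e^{-c/40}n,\qquad Y\le16e^{-c/100}n\le e^{-c/200}n .$$
Assume this and (P0)–(P4); for $n$ large all of it holds with probability at least $\frac12$. The rest is deterministic.

**Step 2: show $|B|\le2|L|\le\epsilon_0n$.** If $L=\emptyset$ then $B=\emptyset$. If $L\ne\emptyset$ and $|B|>2|L|$, consider the growing set when its size is $2|L|\le\epsilon_0n$. It has received $|L|$ vertices, each bringing at least $c/4$ edges, so it spans at least $|L|\frac c4=(2|L|)\frac c8$ edges, contradicting (P2).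

**Step 3: show $\sum_D|D|^3\le Y$.** Let $D$ be a component of $G[B]$. If $|D\cap L|<|D|/2$, then more than $|D|/2$ vertices of $D$ were added, each having at that time at least $c/4$ neighbors in the current set, all of which lie in $D$. So $e(D)\ge\frac{|D|}2\cdot\frac c4$, contradicting (P2). Hence $|D\cap L|\ge|D|/2$, and $D$ is one of the sets counted in $Y$. Thus $|B|\le\sum_D|D|^3\le Y\le e^{-c/200}n$.

**Step 4: show $Q\subseteq V(H)$.** Clearly $Q\ne\emptyset$. Let $W$ be the vertex set of a component of $G$ that meets $Q$. Each vertex of $Q\cap W$ has at least $c/2$ neighbors in $Q$, all in $W$, so $e(Q\cap W)\ge\frac c4|Q\cap W|$. By (P2) $|W|>\epsilon_0n$, and by (P0) this component is $H$. $\square$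

Let $\mathcal E$ be the event of Lemma 8.

## Truncation and tails: proof of Theorem 2

Work on $\mathcal E$, and let $f$ be Lipschitz on $H$. Let $\mathbb E,\mathbb P,\mathrm{Var}$ refer to a uniform vertex of $H$ when applied to functions on $H$.

**Step 1: put the bulk of $f$ into $[-\frac12,\frac12]$.** Let $k=\lceil\delta n\rceil$; then $2k\le N$. By (P1) there is an edge between the $k$ vertices with smallest values and the $k$ vertices with largest values, so the $k$-th largest value exceeds the $k$-th smallest by at most $1$. Shift $f$ so that both lie in $[-\frac12,\frac12]$. Then $|\{f>\frac12\}|$ and $|\{f<-\frac12\}|$ are at most $k-1\le\delta n$.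

**Step 2: separate the bulk from the tails in the variance.** Let
$$X=\max(-\tfrac12,\min(\tfrac12,f)),\quad g^+=(f-\tfrac12)_+,\quad g^-=(-\tfrac12-f)_+,\quad g=g^++g^-=(|f|-\tfrac12)_+ ,$$
and $x=\mathbb EX\in[-\frac12,\frac12]$. The function $g$ is Lipschitz on $H$. We have $f=X+g^+-g^-$, $X=\pm\frac12$ where $g^\pm>0$, and $g^+g^-=0$. So $\mathrm{Cov}(X,g^+)=(\frac12-x)\mathbb Eg^+$ and $\mathrm{Cov}(X,-g^-)=(\frac12+x)\mathbb Eg^-$. Since $\mathrm{Var}(g^+-g^-)\le\mathbb E(g^+)^2+\mathbb E(g^-)^2$,
$$\mathrm{Var}f\le\mathrm{Var}X+\mathbb E[(1-2x)g^++(g^+)^2]+\mathbb E[(1+2x)g^-+(g^-)^2].\tag{11}$$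

**Step 3: show that the tails on $Q$ decay geometrically.** For $\sigma\ge0$ let $A^+_\sigma=\{v\in Q:f(v)>\frac12+\sigma\}$, $A^-_\sigma=\{v\in Q:f(v)<-\frac12-\sigma\}$ and $a^\pm_\sigma=|A^\pm_\sigma|/n\le\delta\le\epsilon_0$. Each vertex of $A^\pm_{\sigma+1}$ has at least $c/2$ neighbors in $Q$, all of them in $A^\pm_\sigma$, so $\frac c4|A^\pm_{\sigma+1}|\le e(A^\pm_\sigma)$. By (P2) and (P3),
$$a^\pm_{\sigma+1}\le\tfrac14a^\pm_\sigma;\qquad a^\pm_{\sigma+1}\le c^{-1/2}a^\pm_\sigma\ \text{ if }a^\pm_\sigma\le2/c.\tag{12}$$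
In particular $|\{v\in Q:g(v)>j\}|\le2\cdot4^{-j}\delta n$ for integers $j\ge0$, so $\sum_Qg^6=O(n)$ and $\sum_Q(2g+g^2)=O(\delta n)$.

**Step 4: bound the contribution of $B\cap V(H)$.** Let $D\subseteq V(H)$ be a component of $G[B]$. As $H$ is connected and $\emptyset\ne Q\subseteq V(H)$, some vertex of $H$ outside $D$ is adjacent to $D$; it is not in $B$, so it is a vertex $y_D\in Q$. Every vertex of $D$ is within distance $|D|$ of $y_D$, so $g\le g(y_D)+|D|$ on $D$. Using $2z+z^2\le3z^2$ for $z\ge1$, $(u+v)^2\le2u^2+2v^2$, and $kz^2\le k^3+z^3$ for $k,z\ge0$,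
$$\sum_{B\cap V(H)}(2g+g^2)\le\sum_D3|D|(g(y_D)+|D|)^2\le12\sum_D|D|^3+6\sum_Dg(y_D)^3 .$$
Let $\alpha(y)=\#\{D:y_D=y\}$. Different $D$ with $y_D=y$ contain different neighbors of $y$ in $B$, so $\alpha(y)<c/4$; also $\sum_y\alpha(y)\le|B|$. By Cauchy–Schwarz,
$$\sum_Dg(y_D)^3=\sum_y\alpha(y)g(y)^3\le\Big(\sum_y\alpha(y)^2\Big)^{1/2}\Big(\sum_Qg^6\Big)^{1/2}\le\big(\tfrac c4|B|\big)^{1/2}O(n^{1/2}).$$
Since $\sum_D|D|^3$ and $|B|$ are at most $e^{-c/200}n$, for $c$ large
$$\sum_{B\cap V(H)}(2g+g^2)\le e^{-c/500}n.\tag{13}$$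

**Step 5: conclude.** As $1\pm2x\le2$, inequality (11), Step 3 and (13) give, for every Lipschitz $f$ on $H$ (normalized as in Step 1),
$$\mathrm{Var}f\le\mathrm{Var}X+C_1c^{-1/2}\le\tfrac14+C_1c^{-1/2},\tag{14}$$
because $X\in[-\frac12,\frac12]$. So $\mathrm{spr}(H_{n,c/n})\le\frac14+C_1c^{-1/2}$ with probability at least $\frac12$ for all large $n$, and convergence in probability forces $\beta_c\le\frac14+C_1c^{-1/2}$ for $c\ge c_0$. With $\beta_c\ge\frac14$ this proves Theorem 2. $\blacksquare$

## A three-level function that beats the balanced cut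

For the complete graph the two-level balanced function is optimal. For the giant component it is not, and the gain is of order $1/c$: a set of $an$ vertices at the top level pulls a fraction $1-e^{-ca}$ of all vertices to the middle level, so about $\frac{\ln2}cn$ top vertices suffice to hold half of the graph one level above the other half.

**Lower bound in Theorem 3.** Let $a=\frac{\ln2}c$ and $A=\{1,\dots,\lfloor an\rfloor\}$. Put $f=\frac32$ on $A$, $f=\frac12$ on the vertices outside $A$ with a neighbor in $A$, and $f=-\frac12$ elsewhere. No edge joins $A$ to a vertex of value $-\frac12$, so $f$ satisfies the Lipschitz condition on every edge of $G(n,c/n)$; restrict it to $H$. The number of vertices with value $-\frac12$ is binomial, and whp equals $((1-a)e^{-ca}+o(1))n=(\frac12+O(\frac1c))n$. By (P0), restricting to $H$ discards at most $2e^{-c/2}n$ vertices, so whp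
$$r:=\mathbb P(f=-\tfrac12)=\tfrac12+O(\tfrac1c),\qquad a':=\mathbb P(f=\tfrac32)=\tfrac{\ln2}c+O(e^{-c/2}).$$
Define $X,g^+$ from $f$ as in the previous section, without shifting. Then $X=-\frac12$ with probability $r$ and $\frac12$ otherwise, so $\mathrm{Var}X=r(1-r)=\frac14-O(c^{-2})$ and $x=\frac12-r=O(\frac1c)$. Here $g^-=0$ and $g^+$ is the indicator of $f=\frac32$, so
$$\mathrm{Var}f=\mathrm{Var}X+(1-2x)a'+a'-a'^2\ge\tfrac14+\tfrac{2\ln2}c-O(c^{-2}).$$
Hence $\beta_c\ge\frac14+\frac{2\ln2}c-O(c^{-2})$.

## Why no function gains more than $2\ln 2/c$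

**Upper bound in Theorem 3.** The bound (14) loses because it counts every vertex outside $[-\frac12,\frac12]$ at the crude rate $a_0^\pm\le\delta$. The remedy is that a large tail must be paid for: vertices near $-\frac12$ cannot be adjacent to high vertices, so a large upper tail pushes $X$ away from $-\frac12$ and lowers $\mathrm{Var}X$. Work on $\mathcal E$ with $n$ large, with $f$ Lipschitz on $H$, normalized as in Step 1 of the previous proof. We may assume $\mathrm{Var}f\ge\frac14$. Let
$$\ell=\tfrac14-\mathrm{Var}X=x^2+\mathbb E(\tfrac14-X^2).$$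
By (14), $0\le\ell\le C_1c^{-1/2}$, so $|x|=O(c^{-1/4})$. Put $s=c^{-1/8}$.

**Step 1: show that $X$ is nearly a balanced $\pm\frac12$ variable.** If $|X|\le\frac12-s$, then $\frac14-X^2\ge s(1-s)\ge s/2$. So $\mathbb P(|X|\le\frac12-s)\le2\ell/s=O(c^{-3/8})$. Let $P=\mathbb P(X>\frac12-s)$ and $m=\mathbb P(X<-\frac12+s)$. From $x\ge(\frac12-s)P-\frac12(1-P)$ we get $(1-s)P\le\frac12+x$, so $P\le\frac12+O(s)$. Symmetrically $m\le\frac12+O(s)$. As $P+m=1-O(c^{-3/8})$, both equal $\frac12+O(s)$.

**Step 2: bound each tail beyond level $s$.** Let $0\le\sigma\le s$. A vertex of $H$ with $f\le-\frac12+\sigma$ is not in $A_\sigma^+$, and it is not adjacent to $A_\sigma^+$ either. If $a_\sigma^+>2/c$, apply (P4)(i) to a subset of $A_\sigma^+$ of size $\lfloor2n/c\rfloor$, with $A'=\emptyset$: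
$$|\{f\le-\tfrac12+\sigma\}|\le(e^{-2+c/n}+c^{-1/4})n\le0.15\,n.\tag{15}$$
For $\sigma=s$ this contradicts $m=\frac12+O(s)$, so $a_s^+\le2/c$. Now (P4)(i) applied to $A_s^+$ itself gives $mN\le(e^{-ca_s^+}+c^{-1/4})n$, hence $e^{-ca_s^+}\ge\frac12-O(s)$, that is, $z_+:=ca_s^+\le\ln2+O(s)$. By symmetry $a_s^-\le2/c$ and $z_-:=ca_s^-\le\ln2+O(s)$.

**Step 3: show that the two tails cannot both be substantial.** A vertex outside $A_s^+\cup A_s^-$ with neighbors in both sets lies in $H$ and satisfies $-\frac12+s<f<\frac12-s$. By Step 1 there are $O(c^{-3/8})n$ such vertices, and (P4)(ii) gives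
$$(1-e^{-z_+})(1-e^{-z_-})\le O(c^{-3/8})+c^{-1/4}=O(c^{-1/4}).$$
Since $1-e^{-z}\ge z/3$ on $[0,2]$ (concavity, and $1-e^{-2}>\frac23$), $z_+z_-=O(c^{-1/4})$, so $\min(z_+,z_-)=O(c^{-1/8})$. With Step 2,
$$a_s^++a_s^-\le\frac{\ln2+O(c^{-1/8})}c.\tag{16}$$

**Step 4: make a large tail below level $s$ pay.** Let $\sigma_+=\sup\{\sigma\ge0:a_\sigma^+>2/c\}$, and $\sigma_+=0$ if there is no such $\sigma$. As $a_\sigma^+$ is nonincreasing in $\sigma$ and $a_s^+\le2/c$, $\sigma_+\le s$. If $\sigma_+>0$, then (15) holds for all $\sigma<\sigma_+$, and letting $\sigma\uparrow\sigma_+$ gives $|\{f<-\frac12+\sigma_+\}|\le0.15n$. Since $m=\frac12+O(s)$, we get $\mathbb P(-\frac12+\sigma_+\le X<-\frac12+s)\ge0.3$. On this event $\frac14-X^2=(\frac12+X)(\frac12-X)\ge\sigma_+(1-s)\ge\sigma_+/2$. Hence $\ell\ge0.15\sigma_+$, also if $\sigma_+=0$. Define $\sigma_-$ likewise; then $\ell\ge0.15\sigma_-$, and so $\ell\ge0.075(\sigma_++\sigma_-)$.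

**Step 5: integrate the tails.** Since $(1-2x)z+z^2=\int_0^z(1-2x+2\sigma)\,d\sigma$ and $\{v\in Q:g^+>\sigma\}=A_\sigma^+$,
$$\frac1N\sum_{v\in Q}[(1-2x)g^++(g^+)^2]=\frac nN\int_0^\infty(1-2x+2\sigma)a_\sigma^+\,d\sigma ,$$
where $\frac nN=1+O(e^{-c/2})$ and $1-2x>0$. Split the integral.

* On $[0,\sigma_+]$ we have $a_\sigma^+\le\delta$ and a bounded integrand factor; the contribution is at most $5\delta\sigma_+$, including the factor $n/N$.
* On $[\sigma_+,s]$ and on $[1,1+s]$ we have $a_\sigma^+\le2/c$, except possibly at the single point $\sigma_+$; the contribution is $O(s/c)$.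
* On $[s,1]$ we have $a_\sigma^+\le a_s^+$; the contribution to the integral is at most $a_s^+\int_0^1(1-2x+2\sigma)\,d\sigma=(2-2x)a_s^+$.
* On $[1+s,\infty)$, (12) gives $a^+_{1+s}\le c^{-1/2}a_s^+\le2c^{-3/2}$ and then $a^+_{1+s+j}\le4^{-j}\cdot2c^{-3/2}$ for integers $j\ge0$; the contribution is $O(c^{-3/2})$.

The same holds for $g^-$, with $-x$ in place of $x$. The factor $n/N$ changes $(2\mp2x)a_s^\pm$ by $O(e^{-c/2})$, and the terms $2|x|a_s^\pm$ are $O(c^{-1/4}\cdot c^{-1})=O(c^{-5/4})$. The vertices of $B\cap V(H)$ contribute $O(e^{-c/500})$ by (13), since $1\pm2x\le2$. As $s/c=c^{-9/8}$, (11) and (16) give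
$$\mathrm{Var}f\le\tfrac14-\ell+5\delta(\sigma_++\sigma_-)+2(a_s^++a_s^-)+O(c^{-9/8})\le\tfrac14+\frac{2\ln2}c+O(c^{-9/8}).$$
The last step uses $5\delta\le0.075$ for $c$ large, so that $5\delta(\sigma_++\sigma_-)\le\ell$ by Step 4.

This holds for all Lipschitz $f$ on $H$ on the event $\mathcal E$, and $\mathbb P(\mathcal E)\ge\frac12$ for large $n$. Since $\mathrm{spr}(H_{n,c/n})\to\beta_c$ in probability, $\beta_c\le\frac14+\frac{2\ln2}c+O(c^{-9/8})$. Together with the lower bound from the three-level function, this proves Theorem 3. $\blacksquare$
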